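\title{Exterior powers of tangent spaces on tropical linear spaces: a counterexample to a vanishing conjecture}

\begin{abstract}
On a polyhedral complex, the cellular sheaf $W^p$ assigns to each face the $p$-th exterior power of its tangent space. A conjecture posed by Kastner, Shaw and Winz predicts that on a tropical linear space $L$ of dimension $d$ the group $H^q(L;W^p)$ vanishes for $p\ne q$ and the group $H^q_c(L;W^p)$ vanishes for $q\ne d$. We show that the conjecture is false for every $d\ge 2$. For all $1\le p<q\le d$ we construct a realizable tropical linear space of dimension $d$ with $H^q(L;W^p)\neq0$, and we show that these are the only pairs $p\ne q$ for which the first vanishing can fail. The first example is a tropical plane in $\mathbb R^8$ whose bounded part is a hexagon cut into six triangles; the nonzero class is detected by the differential of a piecewise linear function that vanishes on the boundary of the hexagon. We prove the compactly supported vanishing in several cases, which include all cases with $d\le 2$.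
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

\subsection{The sheaves $W^p$}

Let $\Pi$ be a polyhedral complex in a finite-dimensional real vector space $V$: a finite set of nonempty convex polyhedra, called faces, that is closed under taking nonempty faces and in which any two members are disjoint or meet in a common face. For a face $\sigma$ let $T(\sigma)\subseteq V$ be its tangent space, the linear span of the differences of points of $\sigma$, so that $\dim T(\sigma)=\dim\sigma$. For $p\ge0$ the cellular sheaf $W^p$ assigns to $\sigma$ the vector space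
\[
W^p(\sigma)=\textstyle\bigwedge^pT(\sigma),
\]
and to a face relation $\sigma\subseteq\tau$ the inclusion $\bigwedge^pT(\sigma)\subseteq\bigwedge^pT(\tau)$.

Orient every face. If $\sigma$ is a facet of $\tau$, the incidence sign $[\sigma:\tau]\in\{\pm1\}$ is $+1$ exactly when a vector pointing out of $\tau$ across $\sigma$, followed by a positive basis of $T(\sigma)$, is a positive basis of $T(\tau)$. There are two cochain complexes,
\[
C^q(\Pi;W^p)=\bigoplus_{\substack{\dim\sigma=q\\ \sigma\ \mathrm{bounded}}}W^p(\sigma),
\qquad
C^q_c(\Pi;W^p)=\bigoplus_{\dim\sigma=q}W^p(\sigma),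
\]
both with the differential $(\delta\omega)_\tau=\sum_\sigma[\sigma:\tau]\,\omega_\sigma$, where $\sigma$ runs over the facets of $\tau$ and $\omega_\sigma$ is viewed in $W^p(\tau)$. Their cohomology groups are $H^q(\Pi;W^p)$ and $H^q_c(\Pi;W^p)$. Reversing the orientation of a face amounts to multiplying one summand by $-1$, so the orientations may be chosen at will; we orient vertices positively. Faces of bounded faces are bounded, so the first complex depends only on the subcomplex of bounded faces, and it computes, for $p=0$, the real cohomology of the union of these faces.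

Since $\bigwedge^pT(\sigma)=0$ for $\dim\sigma<p$, and since there are no faces above the top dimension,
\begin{equation}\label{eq:trivial}
C^q(\Pi;W^p)=C^q_c(\Pi;W^p)=0\qquad\text{if } q<p \text{ or } q>\dim\Pi .
\end{equation}
The case $p=1$ has a concrete meaning. Let $v_\rho$ be the edge vector of a bounded edge $\rho$, directed by the orientation of $\rho$. An element of $C^1(\Pi;W^1)$ is a family $(\alpha_\rho v_\rho)$ with real factors $\alpha_\rho$. For a bounded $2$-face $\tau$ the vectors $[\rho:\tau]v_\rho$ run once around the boundary of $\tau$, and the cocycle condition $\sum_\rho[\rho:\tau]\alpha_\rho v_\rho=0$ says that $\tau$ still closes up after its edges are rescaled. So $H^1(\Pi;W^1)$ is the space of rescalings of the bounded edges under which all bounded polygons close, and, when the bounded faces have dimension at most $2$, the group $H^2(\Pi;W^1)$ is dual to the space of linear dependencies among these closing conditions.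

Unlike ordinary cohomology, these groups depend on the faces and not only on their union: a segment has $H^1(W^1)\cong\mathbb R$, and a segment cut in two has $H^1(W^1)\cong\mathbb R^2$. A statement about them must fix the polyhedral structure.

\subsection{Tropical linear spaces}\label{sub:tls}

Let $E$ be a set with $n+1$ elements. For $S\subseteq E$ let $\chi_S\in\mathbb R^E$ be the indicator vector, and write $\chi_i=\chi_{\{i\}}$ and $\mathbf 1=\chi_E$. For $u\in\mathbb R^E$ put $u(S)=\sum_{e\in S}u_e$, and write $B-i+j$ for $(B\setminus\{i\})\cup\{j\}$.

A \emph{valuated matroid} of rank $r$ on $E$ is a function $\mu$ from the $r$-subsets of $E$ to $\mathbb R\cup\{\infty\}$, not identically $\infty$, such that for all $B,B'$ with finite values and every $i\in B\setminus B'$ there is $j\in B'\setminus B$ with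
\begin{equation}\label{eq:exchange}
\mu(B)+\mu(B')\ \ge\ \mu(B-i+j)+\mu(B'-j+i).
\end{equation}
The sets $B$ with $\mu(B)<\infty$ are the bases of a matroid $M$, the \emph{underlying matroid}. The main source of examples is a matrix of size $r\times|E|$ and rank $r$ over a field with a real valuation: let $\mu(B)$ be the valuation of the maximal minor $m_B$ in the columns $B$. Then \eqref{eq:exchange} follows from the Pl\"ucker relation $m_Bm_{B'}=\sum_{j\in B'\setminus B}\pm m_{B-i+j}\,m_{B'-j+i}$. Such $\mu$ are called \emph{realizable}.

For $u\in\mathbb R^E$ the function $B\mapsto\mu(B)-u(B)$ again satisfies \eqref{eq:exchange}, because $u$ contributes the same amount to both sides. If $B$ and $B'$ both minimize it, then so do $B-i+j$ and $B'-j+i$. Hence the minimizers are the bases of a matroid $M_u$, which depends only on the class of $u$ in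
\[
V=\mathbb R^E/\mathbb R\mathbf 1\cong\mathbb R^n .
\]
We write $\mathcal B(N)$ for the set of bases of a matroid $N$, and $P_N=\operatorname{conv}\{\chi_B:B\in\mathcal B(N)\}$ for its matroid polytope. A \emph{loop} of $N$ is an element in no basis, and a \emph{coloop} is an element in every basis. The polytopes $P_{M_u}$ are the projections of the lower faces of $\operatorname{conv}\{(\chi_B,\mu(B)):B\in\mathcal B(M)\}$, so they form a subdivision of $P=P_M$, the regular subdivision induced by $\mu$. We call the matroids $M_u$, and their polytopes, the \emph{cells} of $\mu$.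

Assume that $M$ has no loops. The \emph{tropical linear space} of $\mu$ is
\[
L=\{u\in V:\ M_u\text{ has no loops}\},
\]
with the polyhedral structure dual to the regular subdivision: its faces are the polyhedra
\[
\sigma_N=\{u\in V:\ \mathcal B(N)\subseteq\mathcal B(M_u)\},\qquad N\text{ a loopless cell},
\]
and $N\mapsto\sigma_N$ is an inclusion-reversing bijection from the loopless cells to the faces. No refinement is allowed. The complex $L$ is pure of dimension $d=r-1$. (With the opposite sign convention $L$ is replaced by $-L$, which changes none of the groups below.)

\subsection{The conjecture}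

The following conjecture is posed in \cite{KSW}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $L\subset\mathbb R^n$ be a tropical linear space of dimension $d$. Then}
\[
H^q(L;W^p)=0\ \text{ if }p\ne q\qquad\text{and}\qquad H^q_c(L;W^p)=0\ \text{ if }q\ne d .
\]
\end{quote}

By \eqref{eq:trivial} both complexes live in the degrees $p\le q\le d$. The first half of the conjecture says that $C^\bullet(L;W^p)$ is exact except in the lowest of these degrees, and the second half says that $C_c^\bullet(L;W^p)$ is exact except in the highest. The simplest cases agree with this. Let $\mu=0$ on all $2$-subsets of $E=\{0,1,2\}$. Then $M_u$ is loopless exactly when the smallest coordinate of $u$ occurs at least twice, so $L$ consists of the vertex $0$ and the rays $\mathbb R_{\ge0}\chi_i$. The only nonzero groups are $H^0(W^0)\cong\mathbb R$, $H^1_c(W^0)\cong\mathbb R^3/\mathbb R$ and $H^1_c(W^1)\cong\mathbb R^3$. For $p=0$ both halves hold for every $L$ (Proposition~\ref{prop:p0}). And if $\Pi$ is a single polytope $\tau$ of dimension $q>p$ with its faces, then $H^q(\Pi;W^p)=0$: choose $q$ facets with linearly independent normals $\nu_1,\dots,\nu_q\in T(\tau)^*$;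 a product of $p$ vectors of the dual basis omits some index $j$ and so lies in $\bigwedge^p\ker\nu_j$. One might therefore expect the vanishing for $p=0$ to propagate to all $p$. For the first half it does not.

\begin{theorem}\label{thm:A}
For all integers $1\le p\le q\le d$ there is a realizable tropical linear space $L$ of dimension $d$ in $\mathbb R^n$, $n=d+\frac{(q+1)(q+2)}2$, with uniform underlying matroid and $H^q(L;W^p)\ne0$. In particular the conjecture is false for every $d\ge2$. For $d=2$, $n=8$ there is such an $L$ with
\[
H^1(L;W^1)\cong\mathbb R,\qquad H^2(L;W^1)\cong\mathbb R .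
\]
\end{theorem}

\begin{theorem}\label{thm:B}
Let $p\ne q$ and $d\ge0$. Then $H^q(L;W^p)=0$ for all $d$-dimensional tropical linear spaces $L$ if and only if $q<p$, or $q>d$, or $p=0$. In particular the first half of the conjecture holds for all $L$ of dimension $d$ if and only if $d\le1$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $L$ be a tropical linear space of dimension $d$ and let $q\ne d$. Then $H^q_c(L;W^p)=0$ if $p=0$, or $p\ge d$, or $q<p$, or $p=q=1$. The second half of the conjecture holds for $d\le2$.
\end{theorem}

We do not decide the second half in the remaining cases, which have $d\ge3$ and $0<p\le q<d$.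

The proof of Theorem~\ref{thm:A} has two independent parts. Section~\ref{sec:tent} finds a property of a subdivided polytope that forces nonzero cohomology in top degree. Sections~\ref{sec:bounded} and~\ref{sec:examples} realize such a subdivided polytope as the bounded part of a tropical linear space. Section~\ref{sec:faces} collects the facts on faces used throughout, Section~\ref{sec:constant} treats $p=0$ and Theorem~\ref{thm:B}, and Section~\ref{sec:compact} proves Theorem~\ref{thm:C}.

\section{Tent functions and top-degree cohomology}\label{sec:tent}

We begin with two subdivisions of the hexagon in the plane $\mathbb R^3/\mathbb R\mathbf 1$ with vertices $\chi_1,\chi_{12},\chi_2,\chi_{23},\chi_3,\chi_{13}$, where $\chi_{ij}=\chi_i+\chi_j$; see Figure~\ref{fig:hexagon}.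

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.4]
\foreach \s in {0,3.6} {
\begin{scope}[xshift=\s cm]
\draw[thick] (30:1)--(90:1)--(150:1)--(210:1)--(270:1)--(330:1)--cycle;
\foreach \a in {30,150,270} \draw (0,0)--(\a:1);
\fill (0,0) circle (1pt);
\node at (0.2,-0.02) {\small $0$};
\node at (90:1.2) {\small $\chi_1$}; \node at (210:1.25) {\small $\chi_2$}; \node at (330:1.25) {\small $\chi_3$};
\node at (150:1.28) {\small $\chi_{12}$}; \node at (30:1.28) {\small $\chi_{13}$}; \node at (270:1.2) {\small $\chi_{23}$};
\end{scope}}
\foreach \a in {90,210,330} \draw (0,0)--(\a:1);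
\end{tikzpicture}
\caption{The hexagon $\{y:\ y_j-y_i\le1\text{ for all }i,j\}$ in the plane $\mathbb R^3/\mathbb R\mathbf 1$, cut into six triangles (left) and into three parallelograms (right). The left complex has $H^2(W^1)\cong\mathbb R$; the right complex has $H^2(W^1)=0$.}
\label{fig:hexagon}
\end{figure}

\begin{example}[six triangles]\label{ex:hexagon}
Let $\mathcal K$ consist of the six triangles with vertices $0,\chi_i,\chi_{ij}$ and their faces. It has $7$ vertices, $12$ edges and $6$ triangles, so $C^\bullet(\mathcal K;W^1)$ has dimensions $0$, $12$ and $6\cdot2=12$ in degrees $0,1,2$. Let $(\alpha_\rho v_\rho)$ be a $1$-cocycle. The three signed edge vectors of a triangle span a plane and sum to zero, so this sum is, up to scale, their only linear relation. Hence $\alpha$ is constant on the edges of each triangle. Consecutive triangles share an edge, so $\alpha$ is constant, and conversely constant $\alpha$ gives a cocycle. Thus $\dim H^1(\mathcal K;W^1)=1$, the differential $C^1\to C^2$ has rank $11$, and $\dim H^2(\mathcal K;W^1)=12-11=1$.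
\end{example}

The count does not say where the class comes from. Let $g$ be the function on the hexagon that is affine on each triangle, equal to $1$ at the center and $0$ at the other vertices; its graph is a tent. Orient the triangles counterclockwise, let $dg_\tau$ be the linear part of $g$ on the triangle $\tau$, and put $\Phi(\omega)=\sum_\tau dg_\tau(\omega_\tau)$ for $\omega\in C^2(\mathcal K;W^1)$. For the cochain $v_\rho$ supported on one edge $\rho$, the number $dg_\tau(v_\rho)$ is the change of $g$ along $\rho$, which does not depend on the triangle $\tau\supset\rho$. On an inner edge the two triangles contribute this number with opposite signs. On an outer edge the number is $0$. So $\Phi$ is a nonzero functional that kills all coboundaries.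

\begin{example}[three parallelograms]\label{ex:rhombi}
An inner vertex alone does not suffice. Cut the hexagon along the segments from $0$ to $\chi_{12},\chi_{13},\chi_{23}$. Now $\dim C^1=9$ and $\dim C^2=6$. A cocycle has equal factors on opposite edges of each parallelogram, and this relation groups the edges into three classes, each made of one inner and two outer edges. So $\dim H^1(W^1)=3$, the differential has rank $6$, and $H^2(W^1)=0$. Accordingly there is no tent: a function that is affine on a parallelogram and vanishes at its three outer vertices is zero.
\end{example}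

The tent argument works in every dimension, and multiplying by a constant form extends it to all $p\ge1$.

\begin{proposition}\label{prop:tent}
Let $Q$ be a $q$-dimensional convex polytope in a $q$-dimensional vector space $U$, and let $\mathcal K$ be a polyhedral complex whose faces have union $Q$. Suppose that there is a function $g:Q\to\mathbb R$, $g\not\equiv0$, that is affine on each face of $\mathcal K$ and vanishes on $\partial Q$. Then $H^q(\mathcal K;W^p)\ne0$ for all $1\le p\le q$.
\end{proposition}

\begin{proof}
For a $q$-face $\tau$ we have $T(\tau)=U$; let $dg_\tau\in U^*$ be the linear part of $g|_\tau$. The $q$-faces cover $Q$, and $g$ is continuous. If all $dg_\tau$ were zero, $g$ would be a continuous function with finitely many values on a connected set, hence constant, hence zero. So $dg_{\tau_0}\ne0$ for some $\tau_0$. Complete it to a basis $dg_{\tau_0},\beta_2,\dots,\beta_q$ of $U^*$ and put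
\[
\xi_\tau=dg_\tau\wedge\beta_2\wedge\dots\wedge\beta_p\in\textstyle\bigwedge^pU^*,
\qquad
\Phi(\omega)=\sum_{\dim\tau=q}\langle\xi_\tau,\omega_\tau\rangle\quad\text{for }\omega\in C^q(\mathcal K;W^p),
\]
where $\langle\lambda_1\wedge\dots\wedge\lambda_p,\,v_1\wedge\dots\wedge v_p\rangle=\det(\lambda_i(v_j))$ is the perfect pairing of $\bigwedge^pU^*$ with $\bigwedge^pU$, and all $q$-faces carry one fixed orientation of $U$. Since $p\le q$ we have $\xi_{\tau_0}\ne0$, so $\Phi$ is nonzero on some cochain supported on $\tau_0$.

Let $\sigma$ be a $(q-1)$-face and $\omega\in\bigwedge^pT(\sigma)$, regarded as a cochain supported on $\sigma$. Then $\Phi(\delta\omega)=\sum_{\tau\supset\sigma}[\sigma:\tau]\langle\xi_\tau,\omega\rangle$. The number $\langle\xi_\tau,\omega\rangle$ depends only on the restrictions of $dg_\tau,\beta_2,\dots,\beta_p$ to $T(\sigma)$, and $dg_\tau|_{T(\sigma)}$ is the linear part of $g|_\sigma$. So $\langle\xi_\tau,\omega\rangle$ has the same value $c$ for all $\tau\supset\sigma$. If $\sigma\subseteq\partial Q$, then $g|_\sigma=0$ and $c=0$; this is where the factor $dg_\tau$, and hence $p\ge1$, is used. Otherwise some point of the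 relative interior of $\sigma$ is interior to $Q$. A small ball around it meets only faces that contain $\sigma$, and each $q$-face among them fills one half of the ball. So there are exactly two, $\tau$ and $\tau'$, on opposite sides of $\sigma$. Their outward directions across $\sigma$ are opposite, so $[\sigma:\tau]=-[\sigma:\tau']$ and $\Phi(\delta\omega)=0$.

Since $C^{q+1}=0$, we have $H^q(\mathcal K;W^p)=C^q/\delta C^{q-1}$, and $\Phi$ induces a nonzero functional on it.
\end{proof}

If refinements were allowed, one could cone a bounded $2$-face from an inner point and obtain a tent at once. The task is to produce a tent in the fixed structure of a tropical linear space.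

\section{Faces of a tropical linear space}\label{sec:faces}

Identify $V^*$ with $\{x\in\mathbb R^E:\sum_ex_e=0\}$. For a matroid $N$ of rank $r$ on $E$ let $\operatorname{lin}(P_N)$ be the span of the differences of points of $P_N$; it lies in $V^*$. For $v\in V$ the values $v(B)$ on $r$-subsets are defined up to a common constant, so it makes sense to say that $B$ maximizes $v$.

Call $\{k,l\}$ an \emph{exchange pair} of $N$ if there are bases $B$ and $B-k+l$ with $k\in B$, $l\notin B$. The \emph{components} of $N$ are the vertex sets of the connected components of the graph on $E$ formed by the exchange pairs. (This is the usual notion, since $\{k,l\}$ is an exchange pair exactly when $k$ and $l$ lie in a common circuit.) Let $c(N)$ be their number; $N$ is \emph{connected} if $c(N)=1$.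

\begin{lemma}\label{lem:matroid}
Let $N$ be a matroid of rank $r$ on $E$.
\begin{enumerate}
\item[(a)] $\operatorname{lin}(P_N)$ is spanned by the vectors $\chi_{B'}-\chi_B$ with $B$ and $B'=B-k+l$ bases, and $\dim P_N=n+1-c(N)$.
\item[(b)] For a component $S$, the number $|B\cap S|$ is the same for all bases $B$. If $N$ is loopless, then $c(N)\le r$.
\item[(c)] If $B$ is a basis and $j\notin B$ is not a loop, then $B-b+j$ is a basis for some $b\in B$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $B\ne B'$ are bases and $i\in B\setminus B'$, basis exchange gives $j\in B'\setminus B$ such that $B-i+j$ is a basis, and it has one more element in common with $B'$. So any two bases are joined by single exchanges. This gives the spanning statement, and the vectors $\chi_l-\chi_k$ for the edges $\{k,l\}$ of a graph on $E$ with $c$ components span a space of dimension $|E|-c$. A single exchange swaps two elements of one component, so $|B\cap S|$ is constant. In a loopless matroid each $S$ meets some basis, hence every basis, so $c(N)\le r$. For (c), the unique circuit in $B\cup\{j\}$ contains an element $b\ne j$, and removing it leaves a basis.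
\end{proof}

Now let $\mu$ be a valuated matroid of rank $r=d+1$ with loopless underlying matroid $M$. For a cell $N$, the set $\sigma_N$ is defined by the inequalities
\begin{equation}\label{eq:sigma}
\mu(B)-u(B)\le\mu(B')-u(B')\qquad(B\in\mathcal B(N),\ B'\in\mathcal B(M)).
\end{equation}
For a face $\sigma=\sigma_N$ of $L$ we write $P_\sigma=P_N$. Recall that $v$ is a \emph{recession direction} of a polyhedron $\sigma$ if $u+tv\in\sigma$ for all $u\in\sigma$ and $t\ge0$; that $\sigma$ is bounded exactly when $0$ is its only recession direction; and that $\sigma$ is \emph{pointed}, that is, has a vertex, exactly when it contains no line.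

\begin{lemma}\label{lem:faces}
Let $N$ be a cell of $\mu$.
\begin{enumerate}
\item[(a)] The relative interior of $\sigma_N$ is $\{u:M_u=N\}$, and $T(\sigma_N)=\operatorname{lin}(P_N)^\perp$. Hence $\dim\sigma_N=n-\dim P_N=c(N)-1$, which is at most $d$ if $N$ is loopless.
\item[(b)] If $M_u=N$ and $w\in V$, then for small $\varepsilon>0$ the bases of $M_{u+\varepsilon w}$ are the bases of $N$ that maximize $w$ on $\mathcal B(N)$.
\item[(c)] A vector $v\in V$ is a recession direction of $\sigma_N$ if and only if every basis of $N$ maximizes $v$ on $\mathcal B(M)$.
\item[(d)] If $M$ is disconnected, every face of $L$ contains a line; in particular $L$ has no bounded face. If $M$ is connected, every face of $L$ is pointed.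
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The inequalities \eqref{eq:sigma} with $B'\in\mathcal B(N)$ hold with equality on $\sigma_N$ by symmetry. Those with $B'\notin\mathcal B(N)$ are all strict exactly at the points with $M_u=N$, and such points exist. So the affine hull of $\sigma_N$ is cut out by the equalities, and the relative interior is the set where the other inequalities are strict. The tangent space consists of the $v$ with $v(B)=v(B')$ for $B,B'\in\mathcal B(N)$, which is $\operatorname{lin}(P_N)^\perp$. The rest follows from Lemma~\ref{lem:matroid}.

(b) For small $\varepsilon$ the strict inequalities persist, so only bases of $N$ can minimize $\mu-u-\varepsilon w$. On them $\mu-u$ is constant.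

(c) If $u+tv\in\sigma_N$ for all $t\ge0$, divide $\mu(B)-u(B)-tv(B)\le\mu(B')-u(B')-tv(B')$ by $t$ and let $t\to\infty$; this gives $v(B)\ge v(B')$. Conversely, if $v(B)\ge v(B')$, then \eqref{eq:sigma} for $u$ implies \eqref{eq:sigma} for $u+tv$.

(d) If $S\ne E$ is a component of $M$, then $\chi_S\notin\mathbb R\mathbf 1$ is constant on $\mathcal B(M)$, so $\chi_S$ and $-\chi_S$ are recession directions of every face by (c). If $M$ is connected and $v,-v$ are recession directions of $\sigma_N$, then a basis of $N$ both maximizes and minimizes $v$ on $\mathcal B(M)$. So $v\perp\operatorname{lin}(P)$, and $\operatorname{lin}(P)=V^*$ because $\dim P=n$. Thus $v=0$.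
\end{proof}

\section{The bounded part for a matrix $[\,I\,|\,A\,]$}\label{sec:bounded}

A tropical linear space is defined by $\binom{n+1}{r}$ numbers and lies in $\mathbb R^n$, which makes it hard to prescribe its bounded faces. In this section we attach a tropical linear space to a real matrix with $r$ rows and show that its bounded part is a copy of an explicit complex in the much smaller space $\mathbb R^r/\mathbb R\mathbf 1$.

Let $R=\{1,\dots,r\}$, let $C$ be a nonempty finite set disjoint from $R$, and let $A=(a_{ic})_{i\in R,\,c\in C}$ be a real matrix, $r\ge1$. Put $E=R\sqcup C$ and extend $A$ by a tropical identity matrix: $\widehat A_{ii}=0$, $\widehat A_{ik}=\infty$ for $i\ne k$ in $R$, and $\widehat A_{ic}=a_{ic}$ for $c\in C$. For an $r$-subset $B\subseteq E$ define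
\[
\mu(B)=\min_{\varphi:R\to B\ \mathrm{bijective}}\ \sum_{i\in R}\widehat A_{i\varphi(i)} .
\]
This is a realizable valuated matroid. Indeed, choose complex numbers $x_{ie}$ algebraically independent over $\mathbb Q$, and form the matrix with entries $x_{ie}t^{\widehat A_{ie}}$, read as $0$ if $\widehat A_{ie}=\infty$, over the field of Puiseux series if $A$ is rational and of Hahn series in general. Its minor in the columns $B$ is $\sum_\varphi\pm\prod_ix_{i\varphi(i)}\,t^{\sum_i\widehat A_{i\varphi(i)}}$. Distinct $\varphi$ give distinct monomials in the $x_{ie}$, so the terms of lowest order do not cancel and the valuation is $\mu(B)$. Moreover $\mu(B)<\infty$ for every $B$: send each $i\in B\cap R$ to itself, and match $R\setminus B$ with $B\cap C$, which has the same size. So the underlying matroid is uniform of rank $r$ on $r+|C|$ elements. Let $L_A$ be the tropical linear space of $\mu$; it has dimension $r-1$.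

For a uniform underlying matroid, boundedness can be read off from the cell.

\begin{lemma}\label{lem:coloop}
A face $\sigma_N$ of $L_A$ is bounded if and only if $N$ has no coloop.
\end{lemma}

\begin{proof}
If $e$ is a coloop of $N$, every basis of $N$ maximizes $\chi_e$, and $\chi_e\notin\mathbb R\mathbf 1$ because $|E|\ge2$. So $\sigma_N$ is unbounded by Lemma~\ref{lem:faces}(c). Conversely let $v\notin\mathbb R\mathbf 1$ be a recession direction. Then all bases of $N$ maximize $v$ among all $r$-subsets of $E$. Let $S$ be the set of elements where $v$ is largest, $\emptyset\ne S\ne E$. If $|S|\ge r$, every maximizer lies in $S$, so the elements outside $S$ are loops of $N$, which is excluded. So $|S|<r$. An $r$-subset that misses an element of $S$ contains an element outside $S$, and swapping the two increases $v$. Hence every maximizer contains $S$, and the elements of $S$ are coloops.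
\end{proof}

To parametrize the bounded faces we form min-plus combinations of the rows of $\widehat A$. For $y\in\mathbb R^r$ let $u(y)_e=\min_i(\widehat A_{ie}-y_i)$, that is,
\[
u(y)_i=-y_i\quad(i\in R),\qquad u(y)_c=\min_{k\in R}(a_{kc}-y_k)\quad(c\in C).
\]
The \emph{type} of $y$ records which rows attain these minima,
\[
G(y)=\{(i,c)\in R\times C:\ a_{ic}-y_i=\min_k(a_{kc}-y_k)\},
\]
and $\mathcal P_A$ is the set of $y$ for which every row occurs in $G(y)$, that is, for every $i$ there is $c$ with $(i,c)\in G(y)$. Since $u(y+s\mathbf 1)=u(y)-s\mathbf 1$ and $G(y+s\mathbf 1)=G(y)$, we regard $y$ as a point of $\mathbb R^r/\mathbb R\mathbf 1$ and $u$ as a map to $V$. It is injective, as the coordinates in $R$ show. For $\Gamma\subseteq R\times C$ put $\mathcal P_\Gamma=\{y:G(y)\supseteq\Gamma\}$, and let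
\[
\mathcal K_A=\{\mathcal P_{G(y)}:\ y\in\mathcal P_A\}.
\]
The members of $\mathcal K_A$ lie in $\mathcal P_A$, since a type containing $G(y)$ involves every row, and they cover $\mathcal P_A$.

\begin{proposition}\label{prop:bounded}
The map $u$ is affine on each member of $\mathcal K_A$, and the bounded faces of $L_A$ are exactly the images $u(\mathcal P_\Gamma)$ of the members of $\mathcal K_A$. Consequently $\mathcal K_A$ is a complex of polytopes with union $\mathcal P_A$, and $C^\bullet(L_A;W^p)\cong C^\bullet(\mathcal K_A;W^p)$ for all $p$.
\end{proposition}

\begin{proof}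
\emph{Step 1: the matroid $M_{u(y)}$.} Let $y\in\mathbb R^r$ and $u=u(y)$. By the definition of $u$ we have $\widehat A_{ie}-u_e\ge y_i$ for all $i,e$. Call $(i,e)$ \emph{tight} if equality holds. The tight pairs are the pairs $(i,i)$ and the elements of $G(y)$. For every $B$,
\[
\mu(B)-u(B)=\min_\varphi\sum_i\bigl(\widehat A_{i\varphi(i)}-u_{\varphi(i)}\bigr)\ \ge\ \sum_iy_i ,
\]
with equality exactly when $B$ is the image of an injection $\varphi:R\to E$ all of whose pairs $(i,\varphi(i))$ are tight. The injection $i\mapsto i$ is of this kind. So the bases of $M_u$ are the images of the tight injections, and $R$ is one of them. The only tight pair with second entry $k\in R$ is $(k,k)$. A tight injection onto $R-i+c$ therefore fixes $R\setminus\{i\}$ and sends $i$ to $c$, which gives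
\begin{equation}\label{eq:type}
R-i+c\in\mathcal B(M_{u(y)})\iff(i,c)\in G(y).
\end{equation}
Every $c\in C$ occurs in $G(y)$, so $M_u$ has no loops, and no $c\in C$ is a coloop because $R$ is a basis. An element $i\in R$ fails to be a coloop exactly when row $i$ occurs in $G(y)$: a tight injection whose image avoids $i$ sends $i$ into $C$, and the converse is \eqref{eq:type}. Thus $M_{u(y)}$ is always loopless, and it has no coloop if and only if $y\in\mathcal P_A$.

\emph{Step 2: if $M_u$ has no loops and no coloops, then $u=u(y)$ for some $y\in\mathcal P_A$.} The difficulty is to produce $y$ together with the inequalities it must satisfy; linear programming duality does this. Put $w_{ie}=\widehat A_{ie}-u_e$ for the pairs with $\widehat A_{ie}<\infty$, and consider, over these pairs, the program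
\[
\min\sum w_{ie}x_{ie}\quad\text{subject to}\quad x\ge0,\qquad\sum_ex_{ie}=1\ \ (i\in R),\qquad\sum_ix_{ie}\le1\ \ (e\in E).
\]
The constraint matrix is the incidence matrix of a bipartite graph, which is totally unimodular, so the vertices of the feasible polytope are $0/1$ vectors. These are the injections $\varphi:R\to E$ with finite entries. So the optimal value is $\min_\varphi\sum_iw_{i\varphi(i)}=\min_B(\mu(B)-u(B))$, and the images of the optimal injections are the bases of $M_u$. The dual program is to maximize $\sum_iy_i-\sum_ez_e$ subject to $z\ge0$ and $y_i-z_e\le w_{ie}$. Let $(y,z)$ be a dual optimum and $\varphi$ an optimal injection. In the chain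
\[
\sum_iw_{i\varphi(i)}\ \ge\ \sum_i\bigl(y_i-z_{\varphi(i)}\bigr)\ \ge\ \sum_iy_i-\sum_ez_e
\]
the two ends are equal by strong duality. Hence $y_i-z_{\varphi(i)}=w_{i\varphi(i)}$ for all $i$, and $z_e=0$ for $e\notin\varphi(R)$. As $M_u$ has no coloop, every $e$ is missed by some optimal injection, so $z=0$ and $u_e\le\widehat A_{ie}-y_i$ for all $i,e$. As $M_u$ has no loop, every $e$ equals $\varphi(i)$ for some optimal $\varphi$ and some $i$, and then $u_e=\widehat A_{ie}-y_i$. So $u_e=\min_i(\widehat A_{ie}-y_i)=u(y)_e$, and $y\in\mathcal P_A$ by Step~1.

\emph{Step 3: the faces.} By Lemma~\ref{lem:coloop} and Steps 1 and 2, the bounded faces are the $\sigma_N$ with $N=M_{u(y^0)}$, $y^0\in\mathcal P_A$. Let $\Gamma=G(y^0)$. We claim that $u(\mathcal P_\Gamma)=\sigma_N$. If $G(y)\supseteq\Gamma$, every pair tight for $y^0$ is tight for $y$, so $\mathcal B(N)\subseteq\mathcal B(M_{u(y)})$. Conversely, if $u\in\sigma_N$, then $M_u$ has all bases of $N$, hence no loops and no coloops. So $u=u(y)$ by Step~2, and $G(y)\supseteq\Gamma$ by \eqref{eq:type}.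

The set $\mathcal P_\Gamma$ is a polyhedron, and on it $u(y)_c=a_{ic}-y_i$ for any fixed $i$ with $(i,c)\in\Gamma$. So $u$ restricts to an affine bijection $\mathcal P_\Gamma\to\sigma_N$, which carries faces to faces; thus $\mathcal K_A$ inherits the structure of a complex of polytopes from the bounded faces of $L_A$. The linear parts give isomorphisms $T(\mathcal P_\Gamma)\to T(\sigma_N)$. They are compatible with inclusions, because the affine map on a face is the restriction of the affine map on any larger face. Transporting orientations along $u$ identifies the cochain complexes.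
\end{proof}

To reach every dimension $d\ge q$ with the same bounded part, we repeat a row.

\begin{lemma}\label{lem:repeat}
Let $A'$ arise from $A$ by appending a copy of row $1$ as row $r+1$. Then the linear map $y\mapsto(y,y_1)$ carries $\mathcal K_A$ isomorphically onto $\mathcal K_{A'}$, while $\dim L_{A'}=\dim L_A+1$.
\end{lemma}

\begin{proof}
If $y_1>y_{r+1}$, then $a_{1c}-y_1<a_{1c}-y_{r+1}$ for all $c$, so row $r+1$ does not occur in the type. If $y_1<y_{r+1}$, row $1$ does not occur, by the same inequality reversed. So $y_{r+1}=y_1$ on $\mathcal P_{A'}$. At a point $(y,y_1)$ the column minima for $A'$ are those for $A$ at $y$, and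
\[
G_{A'}(y,y_1)=G_A(y)\cup\{(r+1,c):(1,c)\in G_A(y)\}.
\]
Hence $(y,y_1)\in\mathcal P_{A'}$ if and only if $y\in\mathcal P_A$, and one type for $A'$ contains another exactly when the same holds for the corresponding types for $A$.
\end{proof}

\section{The counterexamples}\label{sec:examples}

Each column $c$ of $A$ divides $\mathbb R^r/\mathbb R\mathbf 1$ according to the rows that minimize $a_{ic}-y_i$. We use two kinds of columns. The first kind cuts out a polytope $Q$. The second kind is placed so that inside $Q$ it only compares two coordinates and so cuts $Q$ along a hyperplane $y_k=y_l$.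

Let $q\ge1$, $s=q+1$ and $[s]=\{1,\dots,s\}$. Let $A_s$ be the matrix with $s$ rows and the $s+\binom s2$ columns
\[
b_k=-\chi_k\quad(1\le k\le s),\qquad h_{kl}=\sum_{i\ne k,l}\chi_i\quad(1\le k<l\le s),
\]
and write $h_{lk}=h_{kl}$. For $s=3$, with the columns of $A_3$ in the order $b_1,b_2,b_3,h_{12},h_{13},h_{23}$,
\[
\widehat{A_3}=\left[\begin{array}{ccc|ccc|ccc}
0&\infty&\infty&-1&0&0&0&0&1\\
\infty&0&\infty&0&-1&0&0&1&0\\
\infty&\infty&0&0&0&-1&1&0&0
\end{array}\right].
\]

\begin{lemma}\label{lem:triangulation}
We have $\mathcal P_{A_s}=Q:=\{y\in\mathbb R^s/\mathbb R\mathbf 1:\ y_j-y_i\le1\text{ for all }i,j\}$. The faces of $\mathcal K_{A_s}$ are the simplices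
\[
\operatorname{conv}(0,\chi_{S_1},\dots,\chi_{S_m})\quad(m\ge0)\qquad\text{and}\qquad\operatorname{conv}(\chi_{S_1},\dots,\chi_{S_m})\quad(m\ge1),
\]
for the chains $\emptyset\ne S_1\subsetneq\dots\subsetneq S_m\subsetneq[s]$. The function $g(y)=1-(\max_iy_i-\min_iy_i)$ is affine on each of them.
\end{lemma}

\begin{proof}
In column $b_k$ the numbers $a_{ic}-y_i$ are $-1-y_k$ in row $k$ and $-y_i$ in the other rows. In column $h_{kl}$ they are $-y_k$ and $-y_l$ in rows $k,l$ and $1-y_i$ in the other rows. Comparing them gives the conditions for membership in $G(y)$:
\[
\begin{array}{lll}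
(k,b_k): & & y_k\ge y_j-1\ \text{ for all }j;\\[2pt]
(i,b_k): & i\ne k,\ & y_i\ge y_k+1,\ \text{ and }\ y_i\ge y_j\ \text{ for }j\ne k;\\[2pt]
(k,h_{kl}): & & y_k\ge y_l,\ \text{ and }\ y_k\ge y_j-1\ \text{ for }j\ne k,l;\\[2pt]
(i,h_{kl}): & i\ne k,l,\ & y_i\ge y_k+1,\ \ y_i\ge y_l+1,\ \text{ and }\ y_i\ge y_j\ \text{ for }j\ne k,l.
\end{array}
\]
In each line the row that occurs has a coordinate at least $y_j-1$ for all $j$, and by the first line this condition on row $i$ implies $(i,b_i)\in G(y)$. So every row occurs if and only if $y\in Q$.

On $Q$ the conditions simplify. The first always holds. The second says $y_i-y_k=1$: the inequality $y_i\ge y_k+1$ must be an equality, and then $y_j\le y_k+1=y_i$ is automatic. The third says $y_k\ge y_l$. The fourth says $y_i-y_k=y_i-y_l=1$, for the same reason as the second.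

Let $y^0\in Q$ have $m+1$ distinct coordinate values, and let $S_t$ be the set of indices at which $y^0$ takes one of its $t$ largest values, $1\le t\le m$. A point $y\in Q$ satisfies $y_k\ge y_l$ whenever $y^0_k\ge y^0_l$ if and only if
\begin{equation}\label{eq:gaps}
y=\sum_{t=1}^m\lambda_t\chi_{S_t}\ \bmod\mathbf 1\qquad\text{with all }\lambda_t\ge0,
\end{equation}
where the $\lambda_t$ are the gaps between consecutive blocks. For $y$ as in \eqref{eq:gaps} we have $\max y-\min y=\sum_t\lambda_t$, so $y\in Q$ means $\sum_t\lambda_t\le1$. If $\max y^0-\min y^0<1$, the type $G(y^0)$ has no pairs of the second or fourth kind, and $\mathcal P_{G(y^0)}$ is given by \eqref{eq:gaps} with $\sum\lambda_t\le1$. If $\max y^0-\min y^0=1$, then $m\ge1$, and $y^0_i-y^0_k=1$ holds exactly for $i\in S_1$, $k\notin S_m$. For such $i,k$ and $y$ as in \eqref{eq:gaps} we have $y_i-y_k=\sum\lambda_t$, so the pairs of the second and fourth kind impose exactly $\sum\lambda_t=1$. The vectors $\chi_{S_1},\dots,\chi_{S_m}$ are linearly independent modulo $\mathbf 1$, so these sets are the simplices in the statement. Every simplex occurs, since positive gaps can be chosen freely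 with sum $1$ or less than $1$. On each simplex $g=1-\sum_t\lambda_t$ is affine.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $1\le p\le q\le d$ and $s=q+1$. Let $A'$ be $A_s$ with row $1$ repeated $d-q$ additional times, and let $L=L_{A'}$. By Section~\ref{sec:bounded}, $L$ is realizable with uniform underlying matroid of rank $s+d-q=d+1$, so $\dim L=d$, and
\[
n=(d+1)+s+\binom s2-1=d+\frac{(q+1)(q+2)}2 .
\]
By Proposition~\ref{prop:bounded} and Lemma~\ref{lem:repeat}, $H^\bullet(L;W^p)\cong H^\bullet(\mathcal K_{A_s};W^p)$. By Lemma~\ref{lem:triangulation}, $\mathcal K_{A_s}$ subdivides the polytope $Q$, and $g$ is affine on each face. Points of $Q$ with $\max y-\min y<1$ are interior points in the $q$-dimensional space $\mathbb R^s/\mathbb R\mathbf 1$. So $\dim Q=q$, the function $g$ vanishes on $\partial Q$, and $g(0)=1$. Proposition~\ref{prop:tent} gives $H^q(L;W^p)\ne0$. For $d\ge2$ the choice $p=1$, $q=2$ contradicts the first half of the conjecture.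

For $d=q=2$ we have $n=8$ and $L=L_{A_3}$. The maximal chains in Lemma~\ref{lem:triangulation} are $\{i\}\subset\{i,j\}$, so $\mathcal K_{A_3}$ is the complex of Example~\ref{ex:hexagon}, and $H^1(L;W^1)\cong H^2(L;W^1)\cong\mathbb R$.
\end{proof}

\begin{remark}
For $s=3$, replace the three columns $h_{kl}$ by one zero column $c$. Then $(i,c)\in G(y)$ means $y_i=\max y$, so again $\mathcal P_A=Q$, and the $2$-faces of $\mathcal K_A$ are the sets $Q\cap\{y_i=\max y\}$. This is the subdivision of Example~\ref{ex:rhombi}, with $H^2(W^1)=0$. The columns $h_{kl}$ fix the position of the minimum as well as of the maximum, and this makes $g$ affine on the faces.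
\end{remark}

\section{Constant coefficients and the range of vanishing}\label{sec:constant}

Let $L$ be an arbitrary tropical linear space, given by $\mu$ of rank $r=d+1$ with loopless underlying matroid $M$. For $p=0$ both complexes have one generator per face, and faces of dimension $q$ correspond to cells of dimension $n-q$. We show that the coboundary of $L$ is the boundary of the subdivision of $P$. The only issue is the signs.

\begin{lemma}\label{lem:duality}
Let $Z$ be a subcomplex of the subdivision of $P$ that contains all cells with a loop. Let $C_Z^q$ be the real vector space with basis the $q$-faces $\sigma$ of $L$ with $P_\sigma\not\subseteq Z$, and put $\delta\sigma=\sum_\tau[\sigma:\tau]\,\tau$, summed over the $\tau$ with $P_\tau\not\subseteq Z$ that have $\sigma$ as a facet. Then $C_Z^\bullet$ is a complex and $H^q(C_Z^\bullet)\cong H_{n-q}(P,Z;\mathbb R)$.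
\end{lemma}

\begin{proof}
If $r=n+1$, then $P$ is a point, $L=V$ has one face, of dimension $n$, and the claim holds. Let $r\le n$, so all faces of $L$ have dimension at most $n-1$. The map $\sigma\mapsto P_\sigma$ identifies $C_Z^q$ with the group $C_{n-q}(P,Z)$ of relative cellular chains, by Lemma~\ref{lem:faces}(a). It reverses inclusions, so the facets of $P_\sigma$ outside $Z$ are the $P_\tau$ for the $\tau$ in the sum defining $\delta\sigma$.

Fix an orientation of $V$. For a face $\sigma$ of $L$, orient $V/T(\sigma)$ so that a positive basis of $T(\sigma)$ followed by lifts of a positive basis of $V/T(\sigma)$ is positive in $V$. Orient $P_\sigma$ by declaring the dual basis of a positive basis to be positive in $\operatorname{lin}(P_\sigma)=T(\sigma)^\perp=(V/T(\sigma))^*$. We claim that for a $q$-face $\sigma$ that is a facet of $\tau$,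
\begin{equation}\label{eq:sign}
[\sigma:\tau]=(-1)^{q+1}[P_\tau:P_\sigma].
\end{equation}
Choose $u$ and $u'$ in the relative interiors of $\sigma$ and $\tau$, and put $w=u'-u$. Let $t=(t_1,\dots,t_q)$ be a positive basis of $T(\sigma)$. Then $(t,w)$ is a basis of $T(\tau)$; let $\kappa\in\{\pm1\}$ be its sign. Since $-w$ points out of $\tau$, the sign $[\sigma:\tau]$ is the sign of $(-w,t)$, which is $(-1)^{q+1}\kappa$. Since $q+1<n$, we can complete $(t,w)$ to a positive basis $(t,w,s_2,\dots,s_{n-q})$ of $V$. Then $(w,s_2,\dots,s_{n-q})$ is positive in $V/T(\sigma)$, so the dual basis $(w^*,s_2^*,\dots,s_{n-q}^*)$ is positive in $\operatorname{lin}(P_\sigma)$. Also $(s_2,\dots,s_{n-q})$ has sign $\kappa$ in $V/T(\tau)$, so its dual basis, which is $(s_2^*,\dots,s_{n-q}^*)$, has sign $\kappa$ in $\operatorname{lin}(P_\tau)$. The point $u+\varepsilon w$ lies in the relative interior of $\tau$ for $0<\varepsilon\le1$, so by Lemma~\ref{lem:faces}(a),(b) the facet $P_\tau$ is the face of $P_\sigma$ on which $w$ is largest. As $\langle w,w^*\rangle=1>0$, the vector $w^*$ points out of $P_\sigma$ across $P_\tau$. Hence $[P_\tau:P_\sigma]=\kappa$, which proves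 \eqref{eq:sign}.

So $\delta$ on $C_Z^q$ is $(-1)^{q+1}$ times the boundary map on $C_{n-q}(P,Z)$. The sign depends only on $q$ and changes neither kernels nor images.
\end{proof}

We use two simple facts about a face $F$ of $P$. A cell whose relative interior meets $F$ lies in $F$, because a linear function that attains its maximum over the cell at a relative interior point is constant on the cell. Hence $F$ is a union of cells, and a cell that lies in a union of faces of $P$ lies in one of them.

For compact supports we need the homology of independence complexes. The \emph{independence complex} $I(N)$ of a matroid $N$ is the simplicial complex of subsets of bases. It is shellable (Provan--Billera; Bj\"orner), which implies the next lemma; here is a direct argument.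

\begin{lemma}\label{lem:independence}
If $N$ has rank $k$, then $\tilde H_i(I(N);\mathbb R)=0$ for $i\ne k-1$.
\end{lemma}

\begin{proof}
We use augmented simplicial chains and induct on the size of the ground set. If all elements are loops, then $k=0$ and $I(N)=\{\emptyset\}$ has homology only in degree $-1$. Otherwise let $e$ be a non-loop. If $e$ is a coloop, $I(N)$ is a cone with apex $e$ and all groups vanish. If not, the independent sets avoiding $e$ form $I(N\setminus e)$ for the deletion $N\setminus e$, of rank $k$, and the sets $S\not\ni e$ with $S\cup\{e\}$ independent form $I(N/e)$ for the contraction $N/e$, of rank $k-1$. The quotient of the chain complex of $I(N)$ by that of $I(N\setminus e)$ is spanned by the simplices containing $e$ and is the chain complex of $I(N/e)$ shifted by one. In the exact sequence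
\[
\tilde H_i(I(N\setminus e))\to\tilde H_i(I(N))\to\tilde H_{i-1}(I(N/e))
\]
both outer terms vanish for $i\ne k-1$.
\end{proof}

\begin{proposition}\label{prop:p0}
For every tropical linear space $L$ of dimension $d$ we have $H^q(L;W^0)=0$ for $q>0$ and $H^q_c(L;W^0)=0$ for $q\ne d$.
\end{proposition}

\begin{proof}
\emph{Bounded faces.} If $M$ is disconnected, $C^\bullet(L;W^0)=0$ by Lemma~\ref{lem:faces}(d). Let $M$ be connected, so that $\dim P=n$, and let $\partial P$ be the union of the proper faces of $P$. A cell with a loop $i$ lies in $P\cap\{x_i=0\}$, which is not all of $P$ because $M$ is loopless; so the cell lies in $\partial P$. We claim that a face $\sigma$ of $L$ is bounded if and only if $P_\sigma\not\subseteq\partial P$. By Lemma~\ref{lem:faces}(c), $v$ is a recession direction of $\sigma$ exactly when $P_\sigma$ lies in the face of $P$ on which $v$ is largest. That face is proper for $v\ne0$, because $\operatorname{lin}(P)=V^*$, and every nonempty proper face arises from some $v\ne0$. This proves the claim. So $C^\bullet(L;W^0)=C^\bullet_{\partial P}$, and Lemma~\ref{lem:duality} gives $H^q(L;W^0)\cong H_{n-q}(P,\partial P;\mathbb R)$.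 Since $P$ is an $n$-ball with boundary $\partial P$, this is $\mathbb R$ for $q=0$ and $0$ for $q>0$.

\emph{All faces.} Let $F_i=P\cap\{x_i=0\}$ and $Z=\bigcup_iF_i$. A cell lies in $Z$ exactly when it lies in some $F_i$, that is, when it has a loop. So $C_c^\bullet(L;W^0)=C_Z^\bullet$ and $H^q_c(L;W^0)\cong H_{n-q}(P,Z;\mathbb R)$. The face $F_i$ is empty exactly when $i$ is a coloop of $M$. If all elements are coloops, then $P$ is a point, $Z=\emptyset$ and $d=n$, so the group is nonzero only for $q=d$. Otherwise $Z\ne\emptyset$, and $H_{n-q}(P,Z)\cong\tilde H_{n-q-1}(Z)$ because $P$ is contractible.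

Recall the nerve theorem: if a finite cell complex is the union of subcomplexes $F_i$ all of whose nonempty intersections are contractible, it is homotopy equivalent to the simplicial complex of index sets $S$ with $\bigcap_{i\in S}F_i\ne\emptyset$. Here the intersections are faces of $P$, hence convex. Such a face is nonempty exactly when it contains a vertex $\chi_B$, that is, when $S\subseteq E\setminus B$ for a basis $B$ of $M$. The complements of the bases of $M$ are the bases of the dual matroid $M^*$, of rank $n+1-r=n-d$. So $Z\simeq I(M^*)$, and by Lemma~\ref{lem:independence} the group $\tilde H_{n-q-1}(Z)$ vanishes unless $n-q-1=n-d-1$.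
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $p\ne q$. If $q<p$ or $q>d$, the group vanishes by \eqref{eq:trivial}. If $p=0$, then $q>0$ and it vanishes by Proposition~\ref{prop:p0}. In all other cases $1\le p<q\le d$, and vanishing fails for the space of Theorem~\ref{thm:A}. Pairs with $1\le p<q\le d$ exist if and only if $d\ge2$.
\end{proof}

\section{Compact supports}\label{sec:compact}

The one case of Theorem~\ref{thm:C} that needs a new argument is $p=q=1$. We first recall two facts.

\begin{lemma}[{\cite[Theorem 5.2.7]{Murota}}]\label{lem:local}
Let $\nu$ be a valuated matroid and let $\nu(B)<\infty$. If $\nu(B-b+j)\ge\nu(B)$ for all $b\in B$, $j\notin B$, then $B$ minimizes $\nu$.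
\end{lemma}

\begin{proof}
Let $B'$ be a minimizer with $|B\cap B'|$ largest, and suppose $B'\ne B$. For $i\in B\setminus B'$, \eqref{eq:exchange} gives $j\in B'\setminus B$ with $\nu(B)+\nu(B')\ge\nu(B-i+j)+\nu(B'-j+i)\ge\nu(B)+\nu(B'-j+i)$. So $B'-j+i$ is a minimizer with more elements in common with $B$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:graph}
Let $X$ be a polyhedral complex of pointed polyhedra whose union is connected and unbounded. Then any two vertices of $X$ are joined by a path of bounded edges, and $X$ has an unbounded edge.
\end{lemma}

\begin{proof}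
A pointed polyhedron $\sigma$ lies in the cone at a vertex $v$ spanned by the edges at $v$. So if $v$ does not maximize a linear function $\lambda$ on $\sigma$, then $\lambda$ increases along some edge at $v$. Taking $\lambda$ with a given vertex as its unique maximizer, we see that improving edges are bounded and lead from any vertex to the given one. Two faces of $X$ that meet share a face, hence a vertex, and the finitely many closed faces have connected union; this gives the first claim. Some face $\sigma$ is unbounded. Take $\lambda$ unbounded above on $\sigma$ and a vertex of $\sigma$ with largest value among the vertices. An improving edge at this vertex cannot end in a vertex.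
\end{proof}

\begin{proposition}\label{prop:11}
If $d\ge2$, then $H^1_c(L;W^1)=0$.
\end{proposition}

\begin{proof}
Since $C^0_c(L;W^1)=0$, we must show that every cocycle $a=(a_\rho)$, with $a_\rho\in T(\rho)$ for the $1$-dimensional faces $\rho$, is zero.

\emph{Reduction to a rigidity statement.} All spaces $T(\sigma)$ lie in $V$ and all maps of $W^1$ are inclusions, so $C^\bullet_c(L;W^1)$ is a subcomplex of $C^\bullet_c(L;W^0)\otimes V$. By Proposition~\ref{prop:p0} and $d\ne1$, the larger complex is exact in degree $1$. So $a=\delta\varphi$ for a family of vectors $\varphi_v\in V$ indexed by the vertices of $L$. If $M$ is disconnected there are no vertices, by Lemma~\ref{lem:faces}(d), and $a=0$. Let $M$ be connected. Then all faces are pointed, so each edge is a segment or a ray, and $\delta\varphi=a$ implies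
\begin{equation}\label{eq:rigid}
\varphi_v-\varphi_{v'}\in T(\rho)\ \text{ for a segment }\rho=vv',\qquad\varphi_v\in T(\rho)\ \text{ for a ray }\rho\text{ at }v .
\end{equation}
In words, $\varphi$ moves the vertices so that segments keep their directions and rays stay on their lines. We show that $\varphi=0$.

Fix a vertex $v$. By Lemma~\ref{lem:faces}(a), $\operatorname{lin}(P_{M_v})=V^*$, and by Lemma~\ref{lem:matroid}(a) this space is spanned by vectors $x=\chi_{B'}-\chi_B$ with $B$ and $B'=B-k+l$ bases of $M_v$. It suffices to show $\langle\varphi_v,x\rangle=0$ for each such $x$. By \eqref{eq:rigid}, the number $\langle\varphi_{\,\cdot},x\rangle$ is preserved along segments orthogonal to $x$ and vanishes at the end of a ray orthogonal to $x$. So we look for a path from $v$ to infinity along edges orthogonal to $x$. The natural place is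
\[
Y=\{u\in L:\ B,B'\in\mathcal B(M_u)\},
\]
the union of the faces $\sigma_N$ of $L$ with $B,B'\in\mathcal B(N)$. This is a subcomplex, and for each of its faces $x\in\operatorname{lin}(P_N)=T(\sigma_N)^\perp$. Let $X$ be the connected component of $Y$ that contains $v$.

\emph{$X$ is unbounded.} Since $r\ge2$ there is $i\in B\cap B'=B\setminus\{k\}$. We push the coordinate $i$ to infinity, keep the other coordinates in $B$ fixed, and adjust the coordinates outside $B$ so as to stay in $L$. Choose a representative of $v$ in $\mathbb R^E$. For $t\ge0$ put $u_i(t)=v_i+t$, $u_b(t)=v_b$ for $b\in B\setminus\{i\}$, and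
\begin{equation}\label{eq:path}
u_j(t)=\min_{b\in B}\bigl(\mu(B-b+j)-\mu(B)+u_b(t)\bigr)\qquad(j\notin B).
\end{equation}
The minimum is finite by Lemma~\ref{lem:matroid}(c) for $M$. For $u\in\mathbb R^E$, $b\in B$, $j\notin B$ consider the exchange value
\[
\Delta_u(b,j)=(\mu-u)(B-b+j)-(\mu-u)(B)=\mu(B-b+j)-\mu(B)+u_b-u_j .
\]
Formula \eqref{eq:path} says precisely that $\min_b\Delta_{u(t)}(b,j)=0$ for each $j\notin B$. The point $v$ has this property too: $\Delta_v\ge0$ because $B$ is a basis of $M_v$, and for each $j$ the value $0$ occurs by Lemma~\ref{lem:matroid}(c) for the loopless matroid $M_v$. Hence $u(0)=v$. For every $t$, Lemma~\ref{lem:local} applied to $\mu-u(t)$ shows that $B$ is a basis of $M_{u(t)}$. Each $j\notin B$ lies in a basis $B-b+j$ with exchange value $0$, so $M_{u(t)}$ is loopless. In \eqref{eq:path} for $j=l$, the term $b=k$ is constant in $t$ since $k\ne i$, it attains the minimum at $t=0$ since $B'$ is a basis of $M_v$, and the other terms do not decrease. So $\Delta_{u(t)}(k,l)=0$ and $B'$ is a basis of $M_{u(t)}$ for all $t$. Thus $u(t)$ is a continuous path in $Y$ starting at $v$, so it lies in $X$. It is unbounded in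 $V$ because $u_i(t)-u_k(t)\to\infty$.

\emph{Conclusion.} By Lemma~\ref{lem:graph}, $X$ contains a ray, and its endpoint $v'$ is joined to $v$ by segments in $X$. All these edges are orthogonal to $x$, so $\langle\varphi_v,x\rangle=\langle\varphi_{v'},x\rangle=0$. Hence $\varphi=0$ and $a=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $q\ne d$. The case $p=0$ is Proposition~\ref{prop:p0}, and the case $q<p$ is \eqref{eq:trivial}. If $p\ge d$, then by \eqref{eq:trivial} the complex is zero in all degrees other than $d$. If $p=q=1$, then $d\ne1$; for $d=0$ we have $p\ge d$, and for $d\ge2$ we apply Proposition~\ref{prop:11}.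

Now let $d\le2$ and $q\ne d$. If $q>d$, then $C^q_c(L;W^p)=0$ by \eqref{eq:trivial}. If $q<d$, then $q\in\{0,1\}$. For $q=0$, either $p=0$ or $q<p$. For $q=1$, either $p=0$, or $p=q=1$, or $q<p$. So $H^q_c(L;W^p)=0$ in every case.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KSW}
Lars Kastner, Kristin Shaw, Anna-Lena Winz, \emph{Cellular sheaf cohomology in Polymake}, arXiv:1612.09526 (2016).

\bibitem{Murota}
Murota, \emph{Matrices and Matroids for Systems Analysis}.

\end{thebibliography}
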